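# Uniaxial Maxwell media and half-wave Strichartz estimates

## 1. Two polarizations, two wave equations

In a uniaxial crystal light splits into an ordinary and an extraordinary wave, and each of them obeys a scalar wave equation. So if someone asks whether Maxwell's equations in a uniaxial medium with $C^2$ coefficients satisfy the Strichartz estimates of half-wave equations, the answer one would first guess is yes: diagonalize, and treat the two polarizations one at a time. We set up the precise statement, test the guess on simple cases (where it is right), and then prove that it is false.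

**The equations.** On $\mathbb R\times\mathbb R^3$ we write $x=(t,x')$. The medium is
$$\varepsilon(x)=\mathrm{diag}(\varepsilon_1(x),\varepsilon_2(x),\varepsilon_2(x)),\qquad \mu\equiv\mu_0I_3,\quad \mu_0>0\text{ constant},$$
where $\varepsilon_1,\varepsilon_2$ are real $C^2$ functions of space-time with bounded derivatives up to order $2$ and $\lambda_0\le\varepsilon_i\le\Lambda_0$ for some $0<\lambda_0\le\Lambda_0$. With $u=(\mathcal E,\mathcal H)$ we put
$$Pu=\big(\partial_t(\varepsilon\mathcal E)-\nabla\times\mathcal H,\ \partial_t(\mu_0\mathcal H)+\nabla\times\mathcal E\big),\qquad \rho_e=\nabla\cdot(\varepsilon\mathcal E),\qquad \rho_m=\nabla\cdot(\mu_0\mathcal H).$$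
Maxwell's equations say $Pu=(-\mathcal J_e,-\mathcal J_m)$, where the $\mathcal J$'s are currents and the $\rho$'s are charges. Let $\langle D'\rangle$ be the Fourier multiplier in $x'$ with symbol $(1+|\xi'|^2)^{1/2}$.

**Definition (wave-admissible pair).** $(p,q)$ is wave-admissible if $2\le p\le\infty$, $2\le q<\infty$ and $\frac1p+\frac1q\le\frac12$. We set
$$h=\tfrac12-\tfrac1q,\qquad \rho=3h-\tfrac1p .$$

So admissibility reads $0\le\frac1p\le h<\frac12$. For example $(4,4)$ lies on the line $\frac1p+\frac1q=\frac12$, with $h=\frac14$ and $\rho=\frac12$. On that line $\frac1p=h$, and $q<\infty$ forces $p>2$.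

**The estimate in question.** For all $\varepsilon_1,\varepsilon_2$ as above, all $T>0$ and all wave-admissible $(p,q)$, is there a constant $C$, depending only on $T,p,q,\mu_0,\lambda_0,\Lambda_0$ and the $C^2$ bounds of $\varepsilon_1,\varepsilon_2$, such that
$$\|\langle D'\rangle^{-\rho}u\|_{L^p_tL^q_{x'}}\le C\Big(\|u\|_{L^\infty_tL^2_{x'}}+\|Pu\|_{L^1_tL^2_{x'}}+\|\langle D'\rangle^{-1+\frac1p}\rho_e\|_{L^p_tL^2_{x'}}+\|\langle D'\rangle^{-1+\frac1p}\rho_m\|_{L^p_tL^2_{x'}}\Big)\tag{1.1}$$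
over $[0,T]\times\mathbb R^3$, for all smooth $u$ compactly supported in $x'$?

The question is taken from Schippa and Schnaubelt, "Strichartz estimates for Maxwell equations in media: The fully anisotropic case", arXiv:2211.16130 (2022). Two facts come with it: in the isotropic case $\varepsilon_1=\varepsilon_2$ the system can be diagonalized to half-wave equations and the sharp Strichartz range of the three-dimensional wave equation is recovered; and for Lipschitz coefficients, including $\varepsilon_1\ne\varepsilon_2$, Strichartz estimates with derivative loss hold, as for wave equations with Lipschitz coefficients (Tataru).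

**Test 1: $(p,q)=(\infty,2)$.** Here $h=\rho=0$ and the left side of (1.1) is $\|u\|_{L^\infty L^2}$. The estimate is trivial.

**Test 2: a constant uniaxial medium.** Take $\mu_0=1$ and $\varepsilon=\mathrm{diag}(\kappa^{-1},1,1)$, $\kappa>0$, and let $Pu=0$ with $\nabla\cdot(\varepsilon\mathcal E)=\nabla\cdot\mathcal H=0$. Eliminating $\mathcal H$ gives $\varepsilon\partial_t^2\mathcal E+\nabla(\nabla\cdot\mathcal E)-\Delta\mathcal E=0$. Write $\perp$ for the components $2,3$ and put $D=\nabla_\perp\cdot\mathcal E_\perp$. The absence of charge says $\partial_1\mathcal E_1=-\kappa D$, hence $\nabla\cdot\mathcal E=(1-\kappa)D$. The transverse equations become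
$$\partial_t^2\mathcal E_\perp-\Delta\mathcal E_\perp+(1-\kappa)\nabla_\perp D=0 .$$
Their two-dimensional curl satisfies $(\partial_t^2-\Delta)\,\mathrm{curl}_\perp\mathcal E_\perp=0$, and their two-dimensional divergence satisfies $\Box_\kappa D=0$ with $\Box_\kappa=\partial_t^2-\partial_1^2-\kappa\Delta_\perp$. The first equation, multiplied by $\kappa$, together with $\nabla\cdot\mathcal E=(1-\kappa^{-1})\partial_1\mathcal E_1$, gives $\Box_\kappa\mathcal E_1=0$. Splitting $\mathcal E_\perp$ into its two-dimensional divergence-free and curl-free parts uses only Riesz transforms in $(x_2,x_3)$. These are bounded on $L^q$, $1<q<\infty$, and commute with all constant-coefficient operators. So $\mathcal E$ is a sum of pieces that solve $\partial_t^2-\Delta$ (ordinary) or $\Box_\kappa$ (extraordinary). In the same way $\partial_t^2\mathcal H+\nabla\times(\varepsilon^{-1}\nabla\times\mathcal H)=0$ shows that $\mathcal H_1$, and with it the curl-free part of $\mathcal H_\perp$,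 is ordinary, and that the divergence-free part of $\mathcal H_\perp$ is extraordinary. The data of each piece are in $L^2\times\dot H^{-1}$, so each is a sum of two half-waves with $L^2$ data (after rescaling $x_\perp$ for $\Box_\kappa$). The classical Strichartz estimate $\||D'|^{-\rho}e^{\pm it|D'|}v_0\|_{L^pL^q}\lesssim\|v_0\|_{L^2}$ finishes this case. Currents and charges are added exactly as in Section 9 below. So the guess is right for constant media.

**Test 3: how much room is there?** Take $\phi$ Schwartz on $\mathbb R^3$ with frequencies in the first variable in $[1,2]$, and let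
$$v=N\,\phi\big(N(x_1-t),N^{1/2}x_2,N^{1/2}x_3\big).$$
Then $\|v(t)\|_{L^2}=\|\phi\|_{L^2}$, and $(\partial_t^2-\Delta)v=-N\cdot N\big((\partial_2^2+\partial_3^2)\phi\big)$ has $L^2$ norm $O(N)$. Dividing by the frequency $N$, the half-wave residual is $O(1)$, so $v$ behaves like a solution for unit time. Moreover $\|v(t)\|_{L^q}\sim N^{1-2/q}=N^{2h}$, so $\|\langle D'\rangle^{-\rho}v\|_{L^pL^q}\sim N^{2h-\rho}=N^{\frac1p-h}$. On the line $\frac1p=h$ this is $\sim1$, with no room left. A packet narrower by a factor $R^{1/2}$ in $x_2$ has $L^q$ norm $(N^2R^{1/2})^h$, a gain of $R^{h/2}$. But its half-wave residual is of size $R$, so it keeps its shape only for a time $1/R$, which contributes $R^{-1/p}R^{h/2}=R^{-h/2}$ to the left side on the line. The curvature of the light cone defeats it.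

To violate (1.1) on the line we therefore want a medium in which such a *narrower* packet survives for *unit* time.

## 2. Failure on and near the line $\frac1p+\frac1q=\frac12$

"Static" means independent of $t$.

**Theorem 1.** Let $\mu_0>0$, let $\bar\varepsilon_1\ne\bar\varepsilon_2$ be positive constants, $k_0\in\mathbb N$, $\delta>0$. There is a static $\varepsilon_2$ with $\varepsilon_2-\bar\varepsilon_2\in C_c^\infty(\mathbb R^3)$, $\|\varepsilon_2-\bar\varepsilon_2\|_{C^{k_0}}<\delta$, such that with $\varepsilon_1\equiv\bar\varepsilon_1$, for every $T>0$ and every $(p,q)$ with $\frac1p+\frac1q=\frac12$, $2<p<\infty$, inequality (1.1) holds with no finite constant $C$. The violating $u$ can be taken real, smooth and compactly supported in $x'$.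

So the claim is false even if $C$ may depend on $\varepsilon$ in any way. For these $\varepsilon$, (1.1) holds on the line if and only if $(p,q)=(\infty,2)$, where it is trivial by Test 1.

**Theorem 2.** Let $k\ge2$, $\delta>0$, and $\mu_0,\bar\varepsilon_1\ne\bar\varepsilon_2$ as above. There is a static $\varepsilon_2$ with $\varepsilon_2-\bar\varepsilon_2\in C_c^k(\mathbb R^3)$, $\|\varepsilon_2-\bar\varepsilon_2\|_{C^k}<\delta$, such that with $\varepsilon_1\equiv\bar\varepsilon_1$ inequality (1.1) fails for all $T>0$ and all wave-admissible $(p,q)$ with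
$$q>2,\qquad \tfrac1p>\Big(1-\tfrac1{16k+4}\Big)\Big(\tfrac12-\tfrac1q\Big)\qquad\Big(k=2:\ \tfrac1p>\tfrac{35}{36}\big(\tfrac12-\tfrac1q\big)\Big).$$
For such pairs it fails even with $\rho$ replaced by $\rho+\sigma$, for $0\le\sigma<\min\{\frac12,\ \frac1p-h+\frac h{16k+4}\}$.

**Theorem 3.** For $\varepsilon$ as in Theorem 1 (resp. 2), $T>0$ and $(p,q)$ as there, there is $u_0=(E_0,H_0)\in L^2$ with $\nabla\cdot(\varepsilon E_0)=\nabla\cdot H_0=0$ such that the solution $u\in C([0,T];L^2)$ of $Pu=0$, $u(0)=u_0$, satisfies $\langle D'\rangle^{-\rho}u\notin L^p([0,T];L^q)$.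

The wave-admissible pairs with $q>2$, $p<\infty$ not covered by Theorems 1 and 2 are not settled here.

**Normalization.** Put $\tilde t=t/\sqrt{\mu_0\bar\varepsilon_2}$, $\mathcal E=\bar\varepsilon_2^{-1/2}\tilde{\mathcal E}$, $\mathcal H=\mu_0^{-1/2}\tilde{\mathcal H}$, $\tilde\varepsilon=\varepsilon/\bar\varepsilon_2$. Since $\partial_t=(\mu_0\bar\varepsilon_2)^{-1/2}\partial_{\tilde t}$,
$$\partial_t(\varepsilon\mathcal E)-\nabla\times\mathcal H=\mu_0^{-1/2}\big(\partial_{\tilde t}(\tilde\varepsilon\tilde{\mathcal E})-\nabla\times\tilde{\mathcal H}\big),\qquad \mu_0\partial_t\mathcal H+\nabla\times\mathcal E=\bar\varepsilon_2^{-1/2}\big(\partial_{\tilde t}\tilde{\mathcal H}+\nabla\times\tilde{\mathcal E}\big),$$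
$\rho_e=\bar\varepsilon_2^{1/2}\tilde\rho_e$ and $\rho_m=\mu_0^{1/2}\tilde\rho_m$. Space is not rescaled, $T$ is multiplied by a constant, and all norms change by fixed factors. So from now on
$$\mu_0=1,\qquad\bar\varepsilon_2=1,\qquad\varepsilon_1\equiv1/\kappa,\qquad\kappa>0,\ \kappa\ne1 .$$

## 3. How fast the polarization rotates near the optic axis

This section and the next explain the choices made later. They use a simplified model; the proof starts in Section 5 and does not rely on them.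

Insert a plane wave $e\,e^{i(x'\cdot\xi-\tau t)}$ into the constant medium. Exactly as in Test 2, $\xi\cdot\varepsilon e=0$ gives $\xi\cdot e=(1-\kappa)\,\xi_\perp\cdot e_\perp$, and the transverse equations become
$$(\tau^2-\xi_1^2)\,e_\perp=\mathcal M(\xi_\perp)e_\perp,\qquad \mathcal M(\eta)=|\eta|^2I-(1-\kappa)\,\eta\eta^{\mathsf T}=\begin{pmatrix}\kappa\eta_2^2+\eta_3^2&-(1-\kappa)\eta_2\eta_3\\-(1-\kappa)\eta_2\eta_3&\eta_2^2+\kappa\eta_3^2\end{pmatrix}.\tag{3.1}$$
The eigenvalues are $\kappa|\eta|^2$ (eigenvector $\eta$, extraordinary) and $|\eta|^2$ (eigenvector orthogonal to $\eta$, ordinary). Both are round paraboloids. They touch at $\eta=0$, that is, along the optic axis $e_1$.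

Near the axis, $\tau\approx\xi_1+\frac1{2\xi_1}\mathcal M(\xi_\perp)$. A small perturbation $\varepsilon_2=1+\nu(x')$ changes this to $\tau\approx\xi_1+\frac1{2\xi_1}\mathcal M(\xi_\perp)-\frac12\xi_1\nu$, so along a ray $\dot\xi_2=\frac12\xi_1\partial_2\nu$. Choose
$$\nu=2\theta\cos(mx_1)\sin(mx_2),\qquad\theta=N^{-1/2}R .$$
On the ray $x_1=t$, $x_2=0$ with $\xi_1=N$ this reads $\dot\xi_2=N\theta m\cos mt$, so $\xi_2=N^{1/2}G(t)$ with
$$G(t)=R\sin mt .$$
The ray direction wiggles about the axis, $R$ times more than the angle $N^{-1/2}$ natural for a packet. Measure transverse frequencies in units of $N^{1/2}$, and let the third one be $Z+\eta_3$ with $Z\sim R$ fixed. The polarization vector $a\in\mathbb C^2$ then obeys the model equation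
$$i\,\partial_ta=\tfrac12\,\mathcal M\big(G(t)+\eta_2,\ Z+\eta_3\big)\,a .\tag{3.2}$$

**Diagonalizing.** The sensible first approach is to expand $a$ in the eigenvectors of (3.1), which rotate with the ray. At $\eta=0$ let $\tan\varphi=G/Z$, $n=(\sin\varphi,\cos\varphi)$, $n^\perp=(\cos\varphi,-\sin\varphi)$ and $a=b_en+b_on^\perp$. Since $\dot n=\dot\varphi n^\perp$ and $\dot n^\perp=-\dot\varphi n$, (3.2) becomes
$$i\dot b_e=\tfrac\kappa2(G^2+Z^2)b_e+i\dot\varphi\,b_o,\qquad i\dot b_o=\tfrac12(G^2+Z^2)b_o-i\dot\varphi\,b_e,\qquad\dot\varphi=\frac{ZG'}{Z^2+G^2}.$$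
The diagonal part is what we want: two scalar equations. The argument is fine as long as the coupling $\dot\varphi$ is a bounded error, or at least small compared with the gap $\frac12|1-\kappa|(G^2+Z^2)\lesssim R^2$. But where $G=0$ we have $|\dot\varphi|=Rm/Z\sim m$, and since $\varphi$ sweeps a fixed angle in each half-period $\pi/m$, also $\int_0^1|\dot\varphi|\,dt\sim m$. The $C^2$ norm of $\nu$ controls only $\theta m^2=N^{-1/2}Rm^2$. With $R$ fixed, $m=R^{-1/2}N^{1/4}$ keeps the $C^2$ norm bounded, while the coupling tends to infinity with $N$. This is where diagonalization stops: the eigenframe of the principal symbol turns at rate $m$, the gap is $R^2$, and $C^2$ bounds do not forbid $m\gg R^2$.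

## 4. An averaged matrix with a flat direction

When $m\gg R^2$ the polarization cannot follow the rotating frame. During one period the solution of (3.2) changes by $O(R^2/m)$, so it feels the time average of the *matrix*, not of its eigenvalues. Since $G$ has mean $0$ and mean square $S=R^2/2$, the average of $\mathcal M(G+\eta_2,\eta_3)$ is
$$\overline{\mathcal M}(\eta_2,\eta_3)=\begin{pmatrix}\kappa(\eta_2^2+S)+\eta_3^2&-(1-\kappa)\eta_2\eta_3\\-(1-\kappa)\eta_2\eta_3&\eta_2^2+S+\kappa\eta_3^2\end{pmatrix}.$$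
For $\kappa=1$ this is $(|\eta|^2+S)I$, and nothing happens beyond a constant. For $\kappa\ne1$ the matrices being averaged do not commute. At $(0,Z)$ the average is diagonal with gap $(\kappa S+Z^2)-(S+\kappa Z^2)=(1-\kappa)(Z^2-S)$. Let $\Theta$ be the eigenvalue branch with $\Theta(0,Z)=\kappa S+Z^2$. Second-order perturbation theory gives
$$\Theta(\eta_2,Z)=\kappa S+Z^2+\Big(\kappa+\frac{(1-\kappa)^2Z^2}{(1-\kappa)(Z^2-S)}\Big)\eta_2^2+O(\eta_2^4),\qquad \kappa+\frac{(1-\kappa)Z^2}{Z^2-S}=\frac{Z^2-\kappa S}{Z^2-S}.$$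
*The curvature in the direction $\eta_2$ vanishes if $Z^2=\kappa S$.* Then $Z^2-S=-(1-\kappa)S\ne0$, so the branch is well separated.

How narrow may a packet now be? $\Theta$ is even in $\eta_2$, and with $Z\sim R$ it scales like $R^2\,\Theta_1(\eta/R)$ for a fixed smooth $\Theta_1$. So in the Taylor expansion at $(0,Z)$ the term $\eta_2^a(\eta_3-Z)^b$ has coefficient of size $R^{2-a-b}$. For $|\eta_3-Z|\sim1$ and $|\eta_2|\sim R^{1/2}$ the terms $(a,b)=(0,2),(2,1),(4,0)$ are $O(1)$, the term $(2,0)$ is absent, and $(0,1)$ is a translation in $x_3$ with velocity $\frac12\partial_3\Theta=Z$ in our units. Hence the packet may be $R^{1/2}$ times narrower in $x_2$ than a Knapp packet and still live for unit time. By Test 3 this gains $R^{h/2}$.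

The eigenvector of this branch is, to first order, $(1,\frac{Z\eta_2}{(1-\kappa)S})$: the off-diagonal entry divided by the gap. Both the velocity $Z$ and this vector reappear below.

## 5. The packet proposition

Let $B_r=[-3,3]\times[-3r,3r]\times[-3,3]$.

**Proposition 4.** Let $\kappa\ne1$. There are $R_0\ge1$ depending only on $\kappa$ and, for each wave-admissible $(p,q)$, constants $c,C>0$ depending only on $\kappa,p,q$, such that the following holds. Let
$$R\ge R_0,\qquad m\ge R^4,\qquad N\ge m^3,\qquad N^{-1/4}\le r\le1,$$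
let $\varepsilon_1=1/\kappa$, $\mu_0=1$, and let $\varepsilon_2\in[\frac12,2]$ be static and $C^2$ with
$$\varepsilon_2=1+\nu\ \text{ on }B_r,\qquad\nu(x')=2\theta\cos(mx_1)\sin(mx_2),\quad\theta=N^{-1/2}R .$$
Then there is a smooth complex $u$, supported in $x'\in B_r$, independent of $p,q$, such that for all $T>0$, $\tau\in[0,2]$, with norms over $[0,T]\times\mathbb R^3$,
$$\|u\|_{L^\infty L^2}+\|Pu\|_{L^1L^2}+\|\langle D'\rangle^{-1+\frac1p}\rho_e\|_{L^pL^2}\le C,\qquad\rho_m=0,\tag{5.1}$$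
$$\|\langle D'\rangle^{-\tau}u\|_{L^pL^q}\ge c\,\min(T,\tfrac12)^{1/p}\,N^{-\tau}(N^2R^{1/2})^h.\tag{5.2}$$

For $\tau=\rho=3h-\frac1p\in[0,\frac32]$ the right side of (5.2) is $c\min(T,\frac12)^{1/p}N^{\frac1p-h}R^{h/2}$, which is unbounded on the line as $R\to\infty$.

We look for $u\approx(-\partial_tA,\nabla\times A)$ with a vector potential $A$. Then the second half of $Pu$ vanishes and the first is $-J$, where
$$J=\varepsilon\,\partial_t^2A+\nabla\times\nabla\times A .$$
Steps 1–4 construct $A$ with $J$ small; Steps 5–7 cut it off and estimate.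

**Step 1 (moving coordinates).** *The purpose is to ride along with the wiggling ray.* Put
$$S=\tfrac{R^2}2,\quad Z=R\sqrt{\kappa/2}\ \ (\text{so }Z^2=\kappa S),\quad G=R\sin mt,\quad\Gamma=\tfrac12Z^2+\tfrac\kappa2G^2,$$
$$s=N(x_1-t)+N^{1/2}G(t)x_2+N^{1/2}Zx_3-\int_0^t\Gamma,\qquad Y=R^{1/2}N^{1/2}x_2,\qquad y_3=N^{1/2}x_3-Zt .$$
For fixed $t$ the map $x'\mapsto(s,Y,y_3)$ is affine with Jacobian $N\cdot R^{1/2}N^{1/2}\cdot N^{1/2}=\Lambda^2$, where $\Lambda:=(N^2R^{1/2})^{1/2}$. On functions of $(t,s,Y,y_3)$ write $\partial_3=\partial_{y_3}$, and let $\partial_t$ be the derivative at fixed $(s,Y,y_3)$. Since $N^{1/2}x_2=R^{-1/2}Y$, the chain rule gives exactly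
$$\partial_{x_1}=N\partial_s,\qquad\partial_{x_2}=N^{1/2}d_2,\qquad\partial_{x_3}=N^{1/2}d_3,\qquad\partial_t|_{x'}=-N\partial_s+\mathcal T,$$
$$d_2=G\partial_s+R^{1/2}\partial_Y,\qquad d_3=Z\partial_s+\partial_3,\qquad\mathcal T=\partial_t+(R^{-1/2}G'Y-\Gamma)\partial_s-Z\partial_3 .$$
No coefficient depends on $s$, so $\partial_s$ commutes with $\mathcal T,d_2,d_3$; and $d_2,d_3$ commute. Hence $\partial_t^2|_{x'}=N^2\partial_s^2-2N\partial_s\mathcal T+\mathcal T^2$.

**Step 2 (bookkeeping of sizes).** *The purpose is a calculus in which every later estimate is one line.* Let $\omega=1+|s|+|Y|+|y_3|$.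

**Definition (profiles and $O(\lambda)$).** $\mathcal S_*$ is the set of Schwartz functions of $(s,Y,y_3)$ whose Fourier transform in $s$ is supported in $[1,2]$. A *profile* is a finite sum of products (smooth function of $t$)$\times$(element of $\mathcal S_*$). For a profile, $g=O(\lambda)$ means: for all $i,\gamma,M$,
$$|\partial_t^i\partial^\gamma_{s,Y,y_3}g|\le C_{i,\gamma,M}\,\lambda\,m^i\,\omega^{-M},\qquad t\in[0,1],$$
with constants independent of $N,m,R,r$. For a function $v$ not of profile form, $v=O(\lambda)$ means only $|v|\le C_M\lambda\,\omega^{-M}$ for all $M$ and $t\in[0,1]$.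

For example, $f=\phi(s)e^{-Y^2-y_3^2}$ with $\hat\phi\in C_c^\infty((1,2))$ is in $\mathcal S_*$ and $f=O(1)$, while $\sin(mt)f=O(1)$ and its $t$-derivative is $O(m)$. On $\mathcal S_*$ the operator $\partial_s^{-1}$ makes sense: it is convolution in $s$ with a fixed Schwartz function whose Fourier transform equals $1/(i\sigma)$ on $[1,2]$. It maps $\mathcal S_*$ to itself. By the Jacobian, in both cases
$$\Lambda\,\|v(t)\|_{L^2_{x'}}\le C\lambda .\tag{5.3}$$

Let $g=O(\lambda)$ be a profile. Then: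

- $\partial_sg,\ \partial_Yg,\ \partial_3g,\ Yg=O(\lambda)$ by definition, and $\partial_s^{-1}g=O(\lambda)$, because $\omega(s,Y,y_3)\le(1+|s-s'|)\,\omega(s',Y,y_3)$ shows that convolution in $s$ with a Schwartz function preserves the weights.
- $Gg,\ Zg,\ d_2g,\ d_3g=O(R\lambda)$, by Leibniz' rule, as $|\partial_t^iG|\le Rm^i$ and $Z\le CR$.
- $\mathcal Tg=O(R^{1/2}m\lambda)$. Indeed $\partial_tg=O(m\lambda)$; $R^{-1/2}G'Y\partial_sg=O(R^{1/2}m\lambda)$ as $|\partial_t^iG'|\le Rm^{i+1}$; $\Gamma\partial_sg=O(R^2\lambda)$ as $|\partial_t^i\Gamma|\le CR^2m^i$, and $R^2\le R^{1/2}m$; $Z\partial_3g=O(R\lambda)$. Since $\mathcal Tg$ is again a profile, $\mathcal T^2g=O(Rm^2\lambda)$.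

**Step 3 (from Maxwell to a $2\times2$ system).** *The purpose is to show that, for any transverse profiles, $J$ equals a reduced expression up to $O(1)$.* Let $a_2,a_3$ be profiles with $a_2,a_3=O(1)$. Define
$$a_1=-\kappa\,\partial_s^{-1}(d_2a_2+d_3a_3)=O(R),\qquad A=(N^{-3/2}a_1,\ N^{-1}a_2,\ N^{-1}a_3).\tag{5.4}$$
The choice of $a_1$ makes the unperturbed charge vanish: with $\varepsilon^0=\mathrm{diag}(\kappa^{-1},1,1)$,
$$\nabla\cdot(\varepsilon^0A)=N^{-1/2}\big(\kappa^{-1}\partial_sa_1+d_2a_2+d_3a_3\big)=0.\tag{5.5}$$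
Here and in Step 4, $\varepsilon$ stands for $\mathrm{diag}(\kappa^{-1},1+\nu,1+\nu)$ with $\nu$ given by its formula everywhere. We use $\nabla\times\nabla\times A=\nabla(\nabla\cdot A)-\Delta A$ and $\nabla\cdot A=N^{-1/2}(\partial_sa_1+d_2a_2+d_3a_3)$.

*Component 1.* Collecting powers of $N$,
$$J_1=N^{1/2}\partial_s\big[\kappa^{-1}\partial_sa_1+d_2a_2+d_3a_3\big]+N^{-1/2}\big[-2\kappa^{-1}\partial_s\mathcal T-d_2^2-d_3^2\big]a_1+N^{-3/2}\kappa^{-1}\mathcal T^2a_1 .$$
The first bracket is $0$. As $a_1=O(R)$, the rest is $O\big(N^{-1/2}(R^{3/2}m+R^3)+N^{-3/2}R^2m^2\big)$. This is $O(1)$, since $N\ge m^3$ and $m\ge R^4$ give $N^{-1/2}R^{3/2}m\le R^{3/2}m^{-1/2}\le1$, $N^{-1/2}R^3\le1$ and $N^{-3/2}R^2m^2\le1$.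

*Components 2 and 3.* In $J_2$ the term $d_2^2a_2$ from $\partial_2(\nabla\cdot A)$ cancels the one from $-\Delta A_2$, and similarly in $J_3$:
$$J_2=(1+\nu)(N\partial_s^2-2\partial_s\mathcal T+N^{-1}\mathcal T^2)a_2-N\partial_s^2a_2-d_3^2a_2+d_2(\partial_sa_1+d_3a_3),$$
$$J_3=(1+\nu)(N\partial_s^2-2\partial_s\mathcal T+N^{-1}\mathcal T^2)a_3-N\partial_s^2a_3-d_2^2a_3+d_3(\partial_sa_1+d_2a_2).$$
Linearize $\nu$ on the ray, $\nu=2\theta m\cos(mt)\,x_2+\nu_{\rm rem}$. Since $G'=Rm\cos mt$,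
$$N\cdot2\theta m\cos(mt)x_2=2N^{1/2}G'x_2=2R^{-1/2}G'Y,$$
so the linear part of $N\nu\,\partial_s^2$ cancels exactly the term $-2R^{-1/2}G'Y\partial_s^2$ contained in $-2\partial_s\mathcal T$. This is what the term $N^{1/2}Gx_2$ in $s$ is for. By (5.4),
$$\partial_sa_1+d_3a_3=-\kappa d_2a_2+(1-\kappa)d_3a_3,\qquad\partial_sa_1+d_2a_2=(1-\kappa)d_2a_2-\kappa d_3a_3 .$$
Hence $J_j=\mathcal J_j+\mathrm{err}_j$ with
$$\mathcal J_2=\big[-2\partial_s\partial_t+2\Gamma\partial_s^2+2Z\partial_s\partial_3-d_3^2-\kappa d_2^2\big]a_2+(1-\kappa)d_2d_3a_3,$$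
$$\mathcal J_3=\big[-2\partial_s\partial_t+2\Gamma\partial_s^2+2Z\partial_s\partial_3-d_2^2-\kappa d_3^2\big]a_3+(1-\kappa)d_2d_3a_2,$$
$$\mathrm{err}_j=N\nu_{\rm rem}\partial_s^2a_j+N^{-1}\mathcal T^2a_j+\nu\,(-2\partial_s\mathcal T+N^{-1}\mathcal T^2)a_j .$$
Expand $d_2^2=G^2\partial_s^2+2GR^{1/2}\partial_s\partial_Y+R\partial_Y^2$ and $d_3^2=Z^2\partial_s^2+2Z\partial_s\partial_3+\partial_3^2$, and use $2\Gamma-Z^2-\kappa G^2=0$ and $2\Gamma-G^2-\kappa Z^2=(1-\kappa)(Z^2-G^2)$:
$$\mathcal J_2=-2\partial_s\partial_ta_2-2\kappa GR^{1/2}\partial_s\partial_Ya_2-\kappa R\partial_Y^2a_2-\partial_3^2a_2+(1-\kappa)d_2d_3a_3,\tag{5.6}$$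
$$\begin{aligned}\mathcal J_3=&-2\partial_s\partial_ta_3+(1-\kappa)(Z^2-G^2)\partial_s^2a_3+2(1-\kappa)Z\partial_s\partial_3a_3-2GR^{1/2}\partial_s\partial_Ya_3\\&-\kappa\partial_3^2a_3-R\partial_Y^2a_3+(1-\kappa)d_2d_3a_2,\end{aligned}\tag{5.7}$$
$$d_2d_3=GZ\partial_s^2+G\partial_s\partial_3+ZR^{1/2}\partial_s\partial_Y+R^{1/2}\partial_Y\partial_3 .$$

*The errors are $O(1)$.* First, $N^{-1}\mathcal T^2a_j=O(N^{-1}Rm^2)=O(1)$. Next, $|\nu|\le2\theta m|x_2|=2N^{-1}R^{1/2}m|Y|$, so $\nu\,\partial_s\mathcal Ta_j=O(N^{-1}R^{1/2}m\cdot R^{1/2}m)=O(1)$; and $|\nu|\le2\theta\le2$ handles $\nu N^{-1}\mathcal T^2a_j$. For $\nu_{\rm rem}$ write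
$$\nu_{\rm rem}=2\theta\big[\cos(mx_1)\big(\sin(mx_2)-mx_2\big)+mx_2\big(\cos(mx_1)-\cos(mt)\big)\big].$$
From the definitions, $N(x_1-t)=s-R^{-1/2}GY-Z(y_3+Zt)+\int_0^t\Gamma$, hence for $t\in[0,1]$
$$|x_1-t|\le CN^{-1}R^2\omega .\tag{5.8}$$
Therefore, with $|x_2|=R^{-1/2}N^{-1/2}|Y|$,
$$|N\nu_{\rm rem}|\le2N\theta\big(m^3|x_2|^3+m^2|x_2|\,|x_1-t|\big)\le C\big(N^{-1}R^{-1/2}m^3|Y|^3+N^{-1}R^{5/2}m^2\omega^2\big),$$
and $N\ge m^3\ge R^{5/2}m^2$ makes $N\nu_{\rm rem}\partial_s^2a_j=O(1)$.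

So far: *if $\mathcal J_2,\mathcal J_3=O(1)$, then $J=O(1)$.*

**Step 4 (solving the reduced system).** *The purpose is to choose $a_2,a_3$ so that $\mathcal J_2,\mathcal J_3=O(1)$.* The bad terms are $-\kappa R\partial_Y^2a_2$, of size $R$, the gap term of size $R^2$ in (5.7), and oscillating terms containing $G$. Following Section 4, we put a main profile $f$ in $a_2$, the eigenvector component $g_0$ and one more correction $g_1$ in $a_3$, and small oscillating correctors $\alpha,\beta$ that perform the averaging.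

Fix $0\ne f\in\mathcal S_*$, independent of $t$ and of all parameters. Let
$$K=-\tfrac Rm\cos mt,\qquad Q=\tfrac{R^2}{4m}\sin2mt,\qquad\text{so}\quad K'=G,\qquad Q'=\tfrac{R^2}2\cos2mt=S-G^2 .$$
Define
$$g_0=\frac{Z}{(1-\kappa)S}\,R^{1/2}\,\partial_s^{-1}\partial_Yf=O(R^{-1/2}),$$
$$g_1=\frac1{(1-\kappa)^2S}\,\partial_s^{-2}\Big[\big(2(1-\kappa)Z\partial_s\partial_3-R\partial_Y^2\big)g_0+(1-\kappa)R^{1/2}\partial_Y\partial_3f\Big]=O(R^{-3/2}),$$
(the bracket is $O(R^{1/2})$ and $S=R^2/2$), and with $g=g_0+g_1=O(R^{-1/2})$,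
$$F_2=-2\kappa R^{1/2}\partial_s\partial_Yf+(1-\kappa)(Z\partial_s^2+\partial_s\partial_3)g=O(R^{1/2}),\qquad F_3=(1-\kappa)\partial_s^2g=O(R^{-1/2}),$$
$$F_4=-2R^{1/2}\partial_s\partial_Yg+(1-\kappa)(Z\partial_s^2+\partial_s\partial_3)f=O(R),$$
$$\alpha=\tfrac12K\,\partial_s^{-1}F_2=O(R^{3/2}/m),\qquad\beta=\tfrac12\,\partial_s^{-1}(QF_3+KF_4)=O(R^2/m),$$
$$a_2=f+\alpha,\qquad a_3=g+\beta .$$
The functions $f,g_0,g_1,F_2,F_3,F_4$ do not depend on $t$. As $m\ge R^4$, indeed $a_2,a_3=O(1)$, as Step 3 requires.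

*$\mathcal J_2=O(1)$.* Insert into (5.6).

- Flatness: by the definition of $g_0$ and $Z^2=\kappa S$,
$$-\kappa R\partial_Y^2f+(1-\kappa)ZR^{1/2}\partial_s\partial_Yg_0=\Big(-\kappa+\frac{Z^2}S\Big)R\,\partial_Y^2f=0 .$$
- Averaging: the terms containing $G$ and acting on $f$ and $g$ sum to $GF_2$, while $-2\partial_s\partial_t\alpha=-K'F_2=-GF_2$. They cancel.
- What is left without $\alpha,\beta$: $-\partial_3^2f=O(1)$, $(1-\kappa)R^{1/2}\partial_Y\partial_3g=O(1)$, and $(1-\kappa)ZR^{1/2}\partial_s\partial_Yg_1=O(R\cdot R^{1/2}\cdot R^{-3/2})=O(1)$.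
- The remaining $\alpha$-terms have operators of size at most $R^{3/2}$, so they are $O(R^{3/2}\cdot R^{3/2}/m)$. The $\beta$-term $(1-\kappa)d_2d_3\beta$ is $O(R^2\cdot R^2/m)$. Both are $O(1)$ as $m\ge R^4$.

*$\mathcal J_3=O(1)$.* In (5.7) write $Z^2-G^2=(Z^2-S)+(S-G^2)$ and note $(1-\kappa)(Z^2-S)=-(1-\kappa)^2S$.

- Order $R^{3/2}$: by the definition of $g_0$, $-(1-\kappa)^2S\,\partial_s^2g_0+(1-\kappa)ZR^{1/2}\partial_s\partial_Yf=0$.
- Order $R^{1/2}$: by the definition of $g_1$, $-(1-\kappa)^2S\,\partial_s^2g_1+\big(2(1-\kappa)Z\partial_s\partial_3-R\partial_Y^2\big)g_0+(1-\kappa)R^{1/2}\partial_Y\partial_3f=0$.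
- Averaging: the terms containing $S-G^2$ or $G$ and acting on $f$ and $g$ sum to $Q'F_3+GF_4=2\partial_s\partial_t\beta$, and the term $-2\partial_s\partial_t\beta$ cancels them. (The term $-2\partial_s\partial_tg$ is $0$.)
- What is left without $\alpha,\beta$: $-\kappa\partial_3^2g=O(R^{-1/2})$ and $\big(2(1-\kappa)Z\partial_s\partial_3-R\partial_Y^2\big)g_1=O(R^{-1/2})$.
- The remaining $\beta$-terms have operators of size at most $R^2$, so they are $O(R^2\cdot R^2/m)=O(1)$; the $\alpha$-term $(1-\kappa)d_2d_3\alpha$ is $O(R^2\cdot R^{3/2}/m)=O(1)$.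

With Step 3, $J=O(1)$.

**Step 5 (the field and its upper bounds).** *The purpose is to localize to $B_r$, where $\varepsilon_2=1+\nu$ really holds, and to prove (5.1).* Let $\chi_0\in C_c^\infty(\mathbb R)$, $0\le\chi_0\le1$, $\chi_0=1$ on $[-2,2]$, supported in $[-3,3]$, and $\chi(x')=\chi_0(x_1)\chi_0(x_2/r)\chi_0(x_3)$. Let $\eta\in C_c^\infty((-\frac34,\frac34))$, $0\le\eta\le1$, $\eta=1$ on $[0,\frac12]$. With $E=-\partial_tA$ set
$$u=\Lambda\,\eta(t)\,\big(\chi E,\ \nabla\times(\chi A)\big).$$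
This is smooth and supported in $x'\in B_r$. For $t\ge0$ only $t\in[0,1]$ matters.

*Sizes.* For $j=2,3$, $E_j=\partial_sa_j-N^{-1}\mathcal Ta_j=O(1)$, because $N^{-1}R^{1/2}m\le1$. Also $E_1=N^{-1/2}(\partial_sa_1-N^{-1}\mathcal Ta_1)=O(N^{-1/2}R)$, $A=O(N^{-1})$, $\nabla A=O(1)$ and $\nabla E=O(N)$; the largest factor is $\partial_{x_1}=N\partial_s$, since $N^{1/2}R\le N$.

*Cutoff.* On the support of a derivative of $\chi_0(x_2/r)$ we have $|x_2|\ge2r$, so with $r^{-2}\le N^{1/2}$
$$r^{-1}\le r^{-2}|x_2|\le r^{-2}N^{-1/2}|Y|\le|Y| .$$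
Hence $|\nabla\chi|\le C(1+|Y|)$ and $|\nabla^2\chi|\le Cr^{-2}\le CN^{1/2}$. A factor $1+|Y|$ is absorbed by the weights.

*Energy.* $\chi E$ and $\nabla\times(\chi A)=\chi\nabla\times A+\nabla\chi\times A$ are $O(1)$, so $\|u\|_{L^\infty L^2}\le C$ by (5.3).

*Currents.* As $\varepsilon$ and $\chi$ are static,
$$Pu=\Lambda\eta\,(-J^\chi,0)+\Lambda\eta'\,\big(\varepsilon\chi E,\nabla\times(\chi A)\big),\qquad J^\chi=\chi J+[\nabla\times\nabla\times,\chi]A .$$
The commutator consists of terms of type $\partial\chi\,\partial A=O(1)$ and $\partial^2\chi\,A=O(N^{1/2}N^{-1})$. With $J=O(1)$ this gives $\|Pu\|_{L^1L^2}\le C$.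

*Magnetic charge.* $\rho_m=\Lambda\eta\,\nabla\cdot\nabla\times(\chi A)=0$.

*Electric charge.* By (5.5), $\nabla\cdot(\varepsilon^0E)=-\partial_t\nabla\cdot(\varepsilon^0A)=0$. Hence
$$\rho_e=\Lambda\eta\,\nabla\chi\cdot\varepsilon^0E+\eta\,(\partial_2,\partial_3)\cdot V,\qquad V=\Lambda\,\nu\chi\,(E_2,E_3).$$
The first term is bounded in $L^2$, hence in $H^{-1+1/p}$. For the second, $|\nu|\le2N^{-1}R^{1/2}m|Y|$ gives $\|V\|_{L^2}\le CN^{-1}R^{1/2}m$. With $|\nabla\nu|\le CN^{-1/2}Rm$, the bound on $\nabla\chi$, and $\nabla E=O(N)$,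
$$\|V\|_{H^1}\le C\big(N^{-1/2}Rm+R^{1/2}m\big)\le CR^{1/2}m .$$
By Hölder on the Fourier side, $\|V\|_{H^{1/p}}\le\|V\|_{L^2}^{1-1/p}\|V\|_{H^1}^{1/p}\le CN^{-1+\frac1p}R^{1/2}m\le CN^{-1/2}R^{1/2}m\le C$, where we used $p\ge2$ and then $N\ge m^3$. Therefore $\|\langle D'\rangle^{-1+\frac1p}\rho_e\|_{L^pL^2}\le C$, and (5.1) is proved.

**Step 6 (an interpolation inequality).** *The purpose is to bound $\langle D'\rangle^\tau$ of a test function in $L^{q'}$.* For $1\le a\le\infty$, $\tau\in[0,2]$ and $\psi$ Schwartz,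
$$\|\langle D'\rangle^\tau\psi\|_{L^a}\le3\,\|\psi\|_{L^a}^{1-\tau/2}\,\|(1-\Delta)\psi\|_{L^a}^{\tau/2}.\tag{5.9}$$
For $\tau\in\{0,2\}$ this is clear. Let $b=\tau/2\in(0,1)$, $\mathcal L=1-\Delta$, $\psi\ne0$. From
$$z^b=\frac{\sin\pi b}\pi\int_0^\infty\lambda^{b-1}\frac z{\lambda+z}\,d\lambda\quad(z>0),$$
applied on the Fourier side, $\langle D'\rangle^\tau\psi=\frac{\sin\pi b}\pi\int_0^\infty\lambda^{b-1}(\lambda+\mathcal L)^{-1}\mathcal L\psi\,d\lambda$. The convolution kernel of $(\lambda+\mathcal L)^{-1}$ is positive with integral $(\lambda+1)^{-1}$, and $(\lambda+\mathcal L)^{-1}\mathcal L=1-\lambda(\lambda+\mathcal L)^{-1}$. So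
$$\|(\lambda+\mathcal L)^{-1}\mathcal L\psi\|_{L^a}\le\min\big(2\|\psi\|_{L^a},\ \lambda^{-1}\|\mathcal L\psi\|_{L^a}\big).$$
Splitting the integral at $\|\mathcal L\psi\|_{L^a}/\|\psi\|_{L^a}$ gives the bound $\frac{\sin\pi b}\pi\big(\frac2b+\frac1{1-b}\big)\|\psi\|_{L^a}^{1-b}\|\mathcal L\psi\|_{L^a}^b$. Since $\frac{\sin\pi b}\pi\le\min(b,1-b)$, the constant is at most $3$.

**Step 7 (lower bound).** *The purpose is to prove (5.2), by testing $u(t)$ against its own main profile.* Fix $t\in[0,\min(T,\frac12)]$, so $\eta=1$, and put $w=\chi E_2$, $\psi=(\partial_sf)(s,Y,y_3)$. First,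
$$E_2=\partial_sf+\partial_s\alpha-N^{-1}\mathcal Ta_2=\psi+O(R^{3/2}/m+N^{-1}R^{1/2}m)=\psi+O(R^{-2}).$$
Second, $|x_1|\ge2$ implies $|x_1-t|\ge1$, and $x_3=N^{-1/2}(y_3+Zt)$. With (5.8) and $r\ge N^{-1/4}$,
$$0\le1-\chi\le|x_1-t|+\frac{|x_2|}{2r}+\frac{|x_3|}2\le C\big(N^{-1}R^2+N^{-1/4}+N^{-1/2}R\big)\,\omega .$$
Therefore
$$\langle w,\psi\rangle_{L^2_{x'}}=\|\psi\|_{L^2_{x'}}^2-\int(1-\chi)|\psi|^2+\int\chi(E_2-\psi)\bar\psi=\Lambda^{-2}\Big(\|\partial_sf\|_{L^2}^2+O\big(N^{-1}R^2+N^{-1/4}+N^{-1/2}R+R^{-2}\big)\Big),$$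
where $O(\cdot)$ denotes a number with constant depending only on $\kappa$ and the fixed $f$. As $N\ge m^3\ge R^{12}$, there is $R_0$ such that $|\langle w,\psi\rangle|\ge\frac12\Lambda^{-2}\|\partial_sf\|_{L^2}^2$ for $R\ge R_0$; here $\partial_sf\neq0$ since $f$ has no $s$-frequencies outside $[1,2]$.

Third, $(1-\Delta)\psi=(1-N^2\partial_s^2-Nd_2^2-Nd_3^2)\partial_sf=O(N^2+NR^2)=O(N^2)$. So (5.9) with $a=q'$, and the Jacobian, give $\|\langle D'\rangle^\tau\psi\|_{L^{q'}}\le CN^\tau\Lambda^{-2/q'}$. By duality,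
$$\|\langle D'\rangle^{-\tau}u(t)\|_{L^q}\ge\Lambda\|\langle D'\rangle^{-\tau}w\|_{L^q}\ge\Lambda\,\frac{|\langle w,\psi\rangle|}{\|\langle D'\rangle^\tau\psi\|_{L^{q'}}}\ge cN^{-\tau}\Lambda^{1-2+2/q'}=cN^{-\tau}\Lambda^{1-2/q}=cN^{-\tau}(N^2R^{1/2})^h .$$
Taking the $L^p$ norm over $[0,\min(T,\frac12)]$ gives (5.2). $\square$

**Real fields.** $P$, the divergences and $\langle D'\rangle^{-\tau}$ map real functions to real functions. So $\mathrm{Re}\,u$ and $\mathrm{Im}\,u$ also satisfy (5.1), and one of them satisfies (5.2) with $c/2$.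

## 6. One medium carrying infinitely many oscillations

Proposition 4 gives, for each choice of parameters, one medium and one bad field. To violate (1.1) for a *fixed* $\varepsilon$ we place oscillations with $R_j\to\infty$ in disjoint slabs that accumulate at $x_2=0$. Let
$$R_j=2^j,\qquad m_j=R_j^4,\qquad r_j=2^{-j},\qquad\ell_j=20\cdot2^{-j},\qquad\theta_j=N_j^{-1/2}R_j,$$
with $N_j=e^{2R_j}$ for Theorem 1 and $N_j=j^2R_j^{8k+2}$ for Theorem 2. For $j\ge j_0$, $j_0$ large, $R_j\ge R_0$, $N_j\ge R_j^{12}=m_j^3$ (for Theorem 2 note $8k+2\ge18$) and $r_j=R_j^{-1}\ge N_j^{-1/4}$. Let $\psi_0\in C_c^\infty(\mathbb R)$, $0\le\psi_0\le1$, $\psi_0=1$ on $[-3,3]$, supported in $[-4,4]$, and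
$$\varepsilon_2=1+\sum_{j\ge j_0}\psi_0(x_1)\,\psi_0\Big(\frac{x_2-\ell_j}{r_j}\Big)\psi_0(x_3)\;2\theta_j\cos(m_jx_1)\sin\big(m_j(x_2-\ell_j)\big),\qquad\varepsilon_1=1/\kappa.\tag{6.1}$$
The $j$-th summand lives in $x_2\in[16\cdot2^{-j},24\cdot2^{-j}]$. The next one lives in $[8\cdot2^{-j},12\cdot2^{-j}]$, so these intervals are pairwise disjoint, and everything lies in a fixed compact set. Since $r_j^{-1}=R_j\le m_j$, derivatives of order $\gamma$ of the $j$-th summand are bounded by $C_\gamma\theta_jm_j^{|\gamma|}$. On the box $\ell_je_2+B_{r_j}$ the cutoffs of the $j$-th summand equal $1$ and all other summands vanish. Translating $x_2\to x_2-\ell_j$ preserves all norms and operators. So Proposition 4 applies for each $j\ge j_0$, once we know that $\varepsilon_2\in[\frac12,2]$ and that $\varepsilon_2$ is $C^2$.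

## 7. Proof of Theorem 1

With $N_j=e^{2R_j}$, $\theta_jm_j^{|\gamma|}=e^{-R_j}R_j^{1+4|\gamma|}$ is summable in $j$ for every $\gamma$. So the series (6.1) converges with all derivatives, $\varepsilon_2-1\in C_c^\infty$, and for $j_0$ large its $C^{k_0}$ norm is as small as desired and $\varepsilon_2\in[\frac12,2]$. Let $(p,q)$ be on the line with $2<p<\infty$, so $\frac1p=h>0$. Proposition 4 with $\tau=\rho$ gives $u_j$, real by the last remark of Section 5, for which the bracket on the right of (1.1) is at most a constant $C$ independent of $j$, while the left side is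
$$\ge c\min(T,\tfrac12)^{1/p}\,N_j^{\frac1p-h}R_j^{h/2}=c\min(T,\tfrac12)^{1/p}\,2^{j/(2p)}\longrightarrow\infty .$$
Hence no finite constant works in (1.1). $\square$

## 8. Proof of Theorem 2

With $N_j=j^2R_j^{8k+2}$, $\theta_jm_j^k=j^{-1}R_j^{-(4k+1)}\cdot R_j\cdot R_j^{4k}=1/j$, so $\theta_jm_j^{|\gamma|}\le1/j$ for $|\gamma|\le k$. This is not summable, but the supports are disjoint, so the $C^k$ norm of the tail beyond index $j$ is a supremum over single summands, hence $O(1/j)$. The series converges in $C^k$; $\varepsilon_2-1\in C_c^k$, its norm is as small as desired and $\varepsilon_2\in[\frac12,2]$ for $j_0$ large.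

Let $(p,q)$ and $\sigma$ be as in the theorem. Since $\frac1p>\frac{35}{36}h$ and $\sigma<\frac12$, we have $0\le\rho+\sigma\le3h-\frac{35}{36}h+\frac12\le2$, so Proposition 4 may be used with $\tau=\rho+\sigma$. The right side stays bounded. As $R_j^{h/2}=(N_j/j^2)^{h/(16k+4)}$, the left side is, with $c_T=c\min(T,\frac12)^{1/p}$,
$$\ge c_T\,N_j^{\frac1p-h-\sigma}R_j^{h/2}=c_T\,N_j^{\frac1p-h+\frac h{16k+4}-\sigma}\;j^{-h/(8k+2)}\longrightarrow\infty,$$
because the exponent of $N_j$ is positive by the choice of $\sigma$, and $N_j$ grows exponentially in $j$. (The condition on $(p,q)$ says exactly that $\sigma=0$ is allowed.) $\square$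

## 9. Exact solutions without charges and currents

The fields $u_j$ have currents and electric charge. To obtain Theorem 3 we show the converse reduction: *if all charge-free, current-free solutions satisfied the space-time bound, then (1.1) would hold.* We keep $\mu_0=1$, $\varepsilon$ static.

**Step 1 (the group and the splitting).** *The purpose is to separate the part that propagates from the gradients.* Let $X=L^2(\mathbb R^3;\mathbb C^6)$ with inner product $\int\varepsilon E\cdot\overline{E'}+H\cdot\overline{H'}$, and $L(E,H)=(\varepsilon^{-1}\nabla\times H,-\nabla\times E)$ on $\{\nabla\times E,\nabla\times H\in L^2\}$. The curl is self-adjoint on $L^2$ with its maximal domain, so $L_0(E,H)=(\nabla\times H,-\nabla\times E)$ is skew-adjoint on $L^2$. Since $\langle Lv,w\rangle_X=\langle L_0v,w\rangle_{L^2}$, the operator $L$ is skew-adjoint on $X$. It generates a unitary group $S(t)$.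

Let $X_1=\{(\nabla\varphi,\nabla\psi)\in X\}$. These are the pairs of curl-free $L^2$ fields, so $X_1$ is closed and contained in $\ker L$. Let $X_0=X_1^\perp$. Then $X_0=\{\nabla\cdot(\varepsilon E)=0=\nabla\cdot H\}$: orthogonality to gradients of test functions is the divergence condition, and gradients of test functions are dense among $L^2$ gradient fields, because an $L^2$ gradient field orthogonal in $L^2$ to all of them has zero curl and zero divergence, hence is $0$. Let $\Pi_0,\Pi_1$ be the orthogonal projections. $S(t)$ is unitary and is the identity on $X_1$, so it preserves $X_0$ and commutes with $\Pi_0,\Pi_1$.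

**Step 2 (a uniform bound from the contrary assumption).** *The purpose is to turn a qualitative statement into an inequality.* Suppose $\langle D'\rangle^{-\rho}S(\cdot)u_0\in L^p([0,T];L^q)$ for every $u_0\in X_0$. The map $u_0\mapsto\langle D'\rangle^{-\rho}S(\cdot)u_0$ is continuous from $X_0$ into distributions on $(0,T)\times\mathbb R^3$. So if $u_0^{(n)}\to u_0$ in $X_0$ and the images converge in $L^pL^q$, the limit is the image of $u_0$: the graph is closed. By the closed graph theorem,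
$$\|\langle D'\rangle^{-\rho}S(t)u_0\|_{L^p([0,T];L^q)}\le C_0\|u_0\|_X,\qquad u_0\in X_0.\tag{9.1}$$

**Step 3 (the divergence-free part).** *The purpose is to bound $\Pi_0u$ for a general field.* Let $u$ be smooth and compactly supported in $x'$ and $F=\partial_tu-Lu$. As $\varepsilon$ is static, $Pu=\mathrm{diag}(\varepsilon,I_3)F$, so $\|F\|_{L^1L^2}\lesssim\|Pu\|_{L^1L^2}$. Duhamel's formula gives $\Pi_0u(t)=S(t)\Pi_0u(0)+\int_0^tS(t-t')\Pi_0F(t')\,dt'$. Minkowski's inequality in $t'$, and (9.1) for each $t'$ on the interval $t-t'\in[0,T-t']$, give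
$$\|\langle D'\rangle^{-\rho}\Pi_0u\|_{L^pL^q}\lesssim\|u\|_{L^\infty L^2}+\|Pu\|_{L^1L^2}.\tag{9.2}$$

**Step 4 (the gradient part is controlled by the charges).** *The purpose is to bound $\Pi_1u$ by elliptic regularity.* Write $\Pi_1u=(\nabla\varphi,\nabla\psi)$. Since $\Pi_0u\in X_0$, $\nabla\cdot(\varepsilon\nabla\varphi)=\rho_e$ and $\Delta\psi=\rho_m$. We claim, at each time,
$$\|\nabla\varphi\|_{H^a}\lesssim\|\nabla\varphi\|_{L^2}+\|\rho_e\|_{H^{-1+a}},\qquad a=\tfrac1p\in[0,1].\tag{9.3}$$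
The operator $\mathcal B=1-\nabla\cdot\varepsilon\nabla$ is an isomorphism $H^1\to H^{-1}$ by Lax–Milgram and $H^2\to L^2$ by the classical elliptic regularity theorem on $\mathbb R^3$ with Lipschitz $\varepsilon$. By interpolation $\mathcal B^{-1}:H^{-1+a}\to H^{1+a}$ is bounded. We may take $\hat\varphi=-i\,\xi'\cdot\widehat{\nabla\varphi}/|\xi'|^2$, which is locally integrable near $0$ as $|\xi'|^{-1}\in L^2_{\rm loc}(\mathbb R^3)$. Split $\varphi=\varphi_l+\varphi_h$ with a smooth frequency cutoff at $|\xi'|\sim1$. Then $\varphi_h\in H^1$ and $\|\nabla\varphi_l\|_{H^1}+\|\varphi_h\|_{L^2}\lesssim\|\nabla\varphi\|_{L^2}$. Since $\mathcal B\varphi_h=\varphi_h-\rho_e+\nabla\cdot(\varepsilon\nabla\varphi_l)$,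
$$\|\varphi_h\|_{H^{1+a}}\lesssim\|\varphi_h\|_{L^2}+\|\rho_e\|_{H^{-1+a}}+\|\varepsilon\nabla\varphi_l\|_{H^1}\lesssim\|\nabla\varphi\|_{L^2}+\|\rho_e\|_{H^{-1+a}} .$$
Together with the bound on $\nabla\varphi_l$ this is (9.3). The same holds for $\psi$ and $\rho_m$ (take $\varepsilon=I_3$).

Because $\rho+\frac1p=3h=3(\frac12-\frac1q)$, Sobolev embedding gives $\|\langle D'\rangle^{-\rho}\nabla\varphi\|_{L^q}\lesssim\|\nabla\varphi\|_{H^{1/p}}$, and likewise for $\psi$. Also $\|\Pi_1u\|_{L^2}\lesssim\|u\|_{L^2}$. Taking $L^p$ norms over $[0,T]$,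
$$\|\langle D'\rangle^{-\rho}\Pi_1u\|_{L^pL^q}\lesssim\|u\|_{L^\infty L^2}+\|\langle D'\rangle^{-1+\frac1p}\rho_e\|_{L^pL^2}+\|\langle D'\rangle^{-1+\frac1p}\rho_m\|_{L^pL^2}.\tag{9.4}$$

**Step 5 (contradiction).** *The purpose is to combine the two parts.* Adding (9.2) and (9.4) gives (1.1) for this $\varepsilon$, $T$ and $(p,q)$ with a finite constant. For $\varepsilon$ and $(p,q)$ as in Theorem 1 (resp. Theorem 2) this is impossible. Hence some $u_0\in X_0$ has $\langle D'\rangle^{-\rho}S(\cdot)u_0\notin L^p([0,T];L^q)$, and $u(t)=S(t)u_0$ is the solution asserted in Theorem 3. $\square$
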